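\title{The M\"obius function of the Dyck pattern poset alternates in sign}

\begin{abstract}
Order the Dyck paths by the subword relation. We prove that every open interval of rank $r\ge 1$ in this poset has dimension at most $r-2$ and is $(r-3)$-connected, so that it is contractible or homotopy equivalent to a wedge of $(r-2)$-spheres. Hence $(-1)^r\mu\ge 0$ on every interval of rank $r$, which proves a conjecture stated in a paper of Bernini, Cervetti, Ferrari and Steingrimsson, and every closed interval is homotopy Cohen--Macaulay. The proof covers an interval by the ideals lying below words obtained by deleting letters from runs, shows that the complexes governing this cover are contractible, and proceeds by induction over all words, not only Dyck words.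
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Dyck path} is a lattice path that starts at the origin, ends on the $x$-axis, never goes below it, and uses only up steps $U=(1,1)$ and down steps $D=(1,-1)$. We identify it with a \emph{Dyck word}: a word over $\{U,D\}$ with equally many $U$'s and $D$'s in which every prefix has at least as many $U$'s as $D$'s. Its \emph{semilength} is half its number of letters. For words $p,w$ over $\{U,D\}$ write $p\le w$ if $p$ is a subword of $w$, that is, if $p$ is obtained from $w$ by deleting letters, not necessarily consecutive ones. The \emph{Dyck pattern poset} is the set of nonempty Dyck words with this order. Its minimum is $UD$, and it is graded by semilength; the \emph{rank} of an interval $[P,Q]$ is the semilength of $Q$ minus the semilength of $P$.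

The M\"obius function of the poset is defined for $P\le Q$ by
\[
\mu(P,P)=1,\qquad \mu(P,Q)=-\sum_{P\le z<Q}\mu(P,z)\quad (P<Q).
\]
In rank $1$ this gives $\mu=-1$. In rank $2$, with $k\ge 1$ elements strictly between $P$ and $Q$, it gives $\mu=-(1-k)=k-1\ge 0$. In rank $3$ the open interval $(P,Q)=\{z:P<z<Q\}$ is a bipartite graph: its $V$ vertices are the elements covering $P$ and the elements covered by $Q$, and its $E$ edges are the order relations between them. An upper vertex of degree $k$ has $\mu(P,\cdot)=k-1$, so the recursion gives $\mu(P,Q)=-1+V-E$. This is $\le 0$ when the graph is connected, since then $E\ge V-1$. It is $+1$ when the graph consists of two disjoint edges. So the signs $-,+$ in ranks $1$ and $2$ hold in every graded poset, while from rank $3$ on the continuation of the pattern is a real property, and it is tied to connectivity. The following conjecture is posed in \cite{BCFS}.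

\medskip
\noindent\emph{The M\"obius function of the Dyck pattern poset is alternating: $(-1)^r\mu(P,Q)\ge 0$ for every interval $[P,Q]$, where $r$ is its rank.}
\medskip

The link with connectivity holds in all ranks. The \emph{order complex} of a finite poset is the simplicial complex whose faces are its chains, and topological statements about a poset refer to this complex. Philip Hall's theorem states that for $P<Q$
\begin{equation}\label{eq:hall}
\mu(P,Q)=\tilde\chi\big((P,Q)\big)=\sum_{i\ge -1}(-1)^i c_i=\sum_{i\ge -1}(-1)^i\operatorname{rank}\tilde H_i\big((P,Q);\mathbb Z\big),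
\end{equation}
where $c_i$ is the number of chains with $i+1$ elements in $(P,Q)$, so that $c_{-1}=1$. If all homology of $(P,Q)$ lies in the top degree $r-2$, the sign of $\mu$ is forced. We prove that this is the case. It is convenient to count the empty word as a Dyck word of semilength $0$; this does not change any interval $[P,Q]$ with $P$ nonempty.

\begin{theorem}\label{thm:main}
Let $P<Q$ be Dyck words and let $r\ge 1$ be the difference of their semilengths. The open interval $(P,Q)$ has dimension at most $r-2$ and is $(r-3)$-connected. Hence it is contractible or homotopy equivalent to a wedge of $(r-2)$-spheres, and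
\[
(-1)^r\mu(P,Q)=\operatorname{rank}\tilde H_{r-2}\big((P,Q);\mathbb Z\big)\ \ge\ 0 .
\]
\end{theorem}

Together with $\mu(P,P)=1$ this proves the conjecture. For $r=1$ the interval is empty, which is the $(-1)$-sphere, with $\tilde H_{-1}=\mathbb Z$. For $r\ge 2$ the theorem says in particular that $(P,Q)$ is nonempty, so it contains the gradedness of the poset.

Section~\ref{sec:example} shows the method on an interval of rank $3$. It calls for three ingredients: a lemma that glues the connectivity of the pieces of a cover (Section~\ref{sec:cover}), the contractibility of the complexes that control the cover (Section~\ref{sec:runs}), and a statement about Dyck words below an arbitrary word that is strong enough for induction (Section~\ref{sec:all}). Section~\ref{sec:proof} assembles them, and Section~\ref{sec:cons} derives Cohen--Macaulayness and a recursion for $\mu$.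

\section{Runs, and an interval of rank three}\label{sec:example}

A \emph{run} of a word $x$ is a maximal block of equal letters. For a set $J$ of runs of $x$, let $x-J$ be the word obtained by deleting one letter from each run in $J$; which letter of the run is deleted does not matter. If $J\subseteq J'$, then $x-J'\le x-J$. Every proper subword of $x$ misses some letter of $x$, so it lies below $x-\{j\}$ for some run $j$. Thus for Dyck words $P<Q$ the sets
\[
X_J=\{p \text{ Dyck}: P<p\le Q-J\}\qquad(J\ne\emptyset)
\]
are order ideals of $(P,Q)$, they shrink as $J$ grows, and the sets $X_{\{j\}}$ cover $(P,Q)$.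

Take $P=UD$ and $Q=UUDDUUDD$, with runs numbered $1,2,3,4$; we abbreviate $X_{\{1,4\}}$ to $X_{14}$, and so on. A Dyck subword of semilength $3$ arises by deleting one $U$ and one $D$. This gives
\[
a=Q-\{1,2\}=UDUUDD,\quad b=Q-\{2,3\}=UUDUDD,\quad c=Q-\{3,4\}=UUDDUD,
\]
while $Q-\{1,4\}=UDDUUD$ is not Dyck. The two Dyck words of semilength $2$, namely $s=UUDD$ and $t=UDUD$, lie below each of $a,b,c$. So $(P,Q)$ is the complete bipartite graph on $\{s,t\}$ and $\{a,b,c\}$, a wedge of two circles, and $\mu(P,Q)=-1+5-6=-2$.

Let us recover the connectedness of this graph from the cover. We have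
\[
X_1=\{a,s,t\},\quad X_2=\{a,b,s,t\},\quad X_3=\{b,c,s,t\},\quad X_4=\{c,s,t\},
\]
and each of these is connected. Every $X_{ij}$ is nonempty, because $Q-\{1,2,3,4\}=t$. Since $X_{ij}\subseteq X_i\cap X_j$, the four connected pieces meet, and their union is connected. The pattern is that of the nerve lemma: single pieces are connected, double overlaps are nonempty, and each further index costs one degree of connectivity. Two difficulties are already visible.

\emph{The sets $X_J$ are not the intersections of the cover.} Here $X_1\cap X_4=\{s,t\}$, but $X_{14}=\{t\}$, because only one $D$ follows the second $U$ in $UDDUUD$. True intersections are sets of common subwords of several words, and we have no inductive hold on them, whereas $X_J$ is again the set of Dyck words below a single word. We therefore keep the $X_J$ and look, for each $p$, at the complex of those $J$ with $p\le Q-J$. For true intersections this complex would be a simplex. For $p=s$ it consists of the two triangles $\{1,2,3\}$ and $\{2,3,4\}$, since $UDUDD\ge s$, $UUDUD\ge s$ and $\{1,4\}$ is not a face. It is not a simplex, but it is contractible, and this turns out to be enough.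

\emph{The words $Q-J$ need not be Dyck.} To see that $X_2$ is connected without listing it, we would like to repeat the argument with $x=Q-\{2\}=UUDUUDD$ in place of $Q$. Not every run of $x$ may be used. Shortening the last run gives $UUDUUD$, and the Dyck words above $P$ and below it form the disconnected set $\{s,t\}$. Shortening a $U$-run gives $a$ or $b$, and the pieces $\{a,s,t\}$ and $\{b,s,t\}$ are connected; shortening both gives $UDUDD$, with the nonempty piece $\{s,t\}$. So the induction must run over all words, and for a word that is not Dyck it must use only runs from which a letter can be deleted without losing all the longest Dyck subwords.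

\section{A covering lemma}\label{sec:cover}

\subsection*{Topological conventions}
A \emph{simplicial complex} on a finite set $T$ is a family $\Delta$ of subsets of $T$, called faces, that is closed under taking subsets. It is \emph{void} if it has no face; otherwise it contains $\emptyset$. The complex $\{\emptyset\}$, which is the order complex of the empty poset, is the empty space, of dimension $-1$. For $k\ge 0$, a complex is \emph{$k$-connected} if it is nonempty and path connected and $\pi_i$ vanishes for $1\le i\le k$; $(-1)$-connected means nonempty; and every complex, including the empty space, is $k$-connected for $k\le -2$. A contractible complex is nonempty and $k$-connected for all $k$. The \emph{join} $A*B$ of complexes on disjoint sets has the faces $\sigma\cup\tau$ with $\sigma\in A$, $\tau\in B$, and $v*L$ is the cone over $L$ with a new vertex $v$. A nonvoid complex in which $J\cup\{v\}$ is a face for every face $J$ is a \emph{cone with apex $v$}, and it is contractible. For $v\in T$ put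
\[
\operatorname{Del}(v)=\{J\in\Delta: v\notin J\},\qquad \operatorname{Lk}(v)=\{J\in \Delta: v\notin J,\ J\cup\{v\}\in\Delta\}.
\]
We use the following standard facts about finite complexes and posets.
\begin{enumerate}
\item[(T1)] If $A$ is $a$-connected and $B$ is $b$-connected, then $A*B$ is $(a+b+2)$-connected. (The textbook case is $a,b\ge -1$. If $a\le -2$, then either $A$ is empty, $A*B=B$ and $a+b+2\le b$, or $a$ may be replaced by $-1$; the same holds for $b$.)
\item[(T2)] Let $L\subseteq K$ be a subcomplex, $v$ a new vertex and $n\in\mathbb Z$. If $L$ and $K\cup(v*L)$ are $(n-1)$-connected, then so is $K$.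
\item[(T3)] If $\operatorname{Lk}(v)$ is void or contractible, then $\Delta\simeq\operatorname{Del}(v)$.
\item[(T4)] If $g\colon X\to X$ is order preserving, $g\circ g=g$, and $g(x)\le x$ for all $x$ or $g(x)\ge x$ for all $x$, then $X\simeq g(X)$.
\item[(T5)] (Quillen's fiber lemma \cite[Prop.~1.6]{Quillen}.) If $g\colon Z\to X$ is order preserving and $g^{-1}(X_{\ge p})$ is contractible for every $p\in X$, where $X_{\ge p}=\{p'\in X:p'\ge p\}$, then $g$ is a homotopy equivalence.
\item[(T6)] A $(d-1)$-connected complex of dimension at most $d$ is contractible or homotopy equivalent to a wedge of $d$-spheres.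
\end{enumerate}

For (T2): if $n<0$ there is nothing to prove, and if $n=0$ then $\emptyset\ne L\subseteq K$ as spaces. Let $n\ge 1$. Since $v*L$ is contractible and $L$ is $(n-1)$-connected, the pair $(v*L,L)$ is $n$-connected. By \cite[Cor.~4.16]{Hatcher}, $v*L$ can be replaced, up to homotopy equivalence relative to $L$, by a complex obtained from $L$ by attaching cells of dimension greater than $n$. So $K\cup(v*L)$ arises from $K$, up to homotopy, by attaching such cells, which does not change $\pi_i$ for $i\le n-1$. For (T3): if the link is void, then $\Delta=\operatorname{Del}(v)$. Otherwise $\Delta=\operatorname{Del}(v)\cup(v*\operatorname{Lk}(v))$ with intersection $\operatorname{Lk}(v)$, and a cone over a contractible complex deformation retracts onto it.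

\begin{remark}
A reader interested only in the sign of $\mu$ may read ``$k$-connected'' throughout as ``$\tilde H_i(\,\cdot\,;\mathbb Q)=0$ for all $i\le k$''. Then (T1) is the K\"unneth formula for joins, and (T2) is one step of the Mayer--Vietoris sequence: for $i\le n-1$ the map $\tilde H_i(K)\to\tilde H_i(K\cup(v*L))$ is injective because $\tilde H_i(L)=0$.
\end{remark}

\subsection*{The lemma}
We need a version of the nerve lemma for a family $X_J$ that is not the family of intersections. One more point must be built in. When $P\not\le Q-J$, the set $X_J$ is empty, so it cannot be highly connected. The connectivity hypothesis can therefore be imposed only for $J$ in a complex $\Sigma$, which in the application is the complex of all $J$ with $P\le Q-J$; in exchange we require $\Sigma$ to be contractible.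

\begin{lemma}\label{lem:cover}
Let $X$ be a finite poset, $T$ a finite set, $\Sigma$ a contractible simplicial complex on $T$, and $n\in\mathbb Z$. For each nonempty $J\subseteq T$ let $X_J$ be an order ideal of $X$, such that $X_{J'}\subseteq X_J$ if $J\subseteq J'$, and $X_J=\emptyset$ if $J\notin\Sigma$. Assume:
\begin{enumerate}
\item[(1)] for every $p\in X$ the complex $N(p)=\{\emptyset\}\cup\{J\ne\emptyset: p\in X_J\}$ is contractible;
\item[(2)] $X_J$ is $(n-|J|)$-connected for every nonempty $J\in\Sigma$.
\end{enumerate}
Then $X$ is $(n-1)$-connected.
\end{lemma}

For $n=1$ this is the gluing argument of Section~\ref{sec:example}: by (1) every $p$ lies in some $X_{\{j\}}$, by (2) the pieces $X_{\{j\}}$ indexed by vertices of $\Sigma$ are connected and meet along the edges of $\Sigma$, and $\Sigma$ is connected. The hypothesis on $\Sigma$ cannot be dropped: for $X=\emptyset$ and $\Sigma=\{\emptyset\}$ conditions (1) and (2) are vacuous for every $n$.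

\begin{proof}
The idea is to replace $X$ by the poset of incidences between elements and index sets, which projects both to $X$ and to $\Sigma$. Let $Y$ be the set of nonempty faces of $\Sigma$ ordered by reverse inclusion. Its order complex is the barycentric subdivision of $\Sigma$, so $Y$ is contractible. Let
\[
Z=\{(J,p): J\in Y,\ p\in X_J\},\qquad (J,p)\le (J',p')\iff J\supseteq J' \text{ and } p\le p',
\]
with the order preserving projections $g(J,p)=p$ and $f(J,p)=J$.

\emph{Step 1: $Z\simeq X$.} Fix $p\in X$ and consider $g^{-1}(X_{\ge p})=\{(J,p'):p'\ge p,\ p'\in X_J\}$. The map $(J,p')\mapsto(J,p)$ sends this poset to itself because $X_J$ is an ideal; it is order preserving, idempotent, and lowers every element. By (T4) the fiber is homotopy equivalent to the image $\{(J,p):J\in Y,\ p\in X_J\}$. Since $X_J=\emptyset$ for $J\notin\Sigma$, the image is the poset of all nonempty faces of $N(p)$ under reverse inclusion, which is contractible by (1). Now (T5) applies.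

\emph{Step 2: $Z$ is $(n-1)$-connected.} The projection $f$ has a contractible target, but its fibers are only highly connected, so (T5) does not apply. Instead we embed $Z$ in the mapping cylinder of $f$, which is contractible, and remove the extra vertices one at a time. Let $M=Z\sqcup Y$ carry the orders of $Z$ and $Y$ together with the relations $z<J$ for $z\in Z$, $J\in Y$ with $f(z)\supseteq J$. This is a partial order because $f$ is order preserving and no element of $Y$ lies below an element of $Z$. The map $M\to M$ that equals $f$ on $Z$ and the identity on $Y$ is order preserving, idempotent, and raises every element. By (T4), $M\simeq Y$ is contractible.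

List $Y=\{J_1,\dots,J_N\}$ by weakly increasing cardinality and put $M_k=Z\cup\{J_1,\dots,J_k\}$, so that $M_0=Z$ and $M_N=M$. Let $J=J_k$. The elements of $M_{k-1}$ above $J$ form the poset $B$ of all nonempty proper subsets of $J$, since these are faces of smaller cardinality. The elements of $M_{k-1}$ below $J$ form the poset $A=\{(J',p)\in Z: J'\supseteq J\}$, since the faces properly containing $J$ come later in the list. Every element of $A$ is below every element of $B$. Hence the order complex of $M_k$ is that of $M_{k-1}$ with a cone attached over $A*B$.

On $A$ the map $(J',p)\mapsto(J,p)$ is well defined because $X_{J'}\subseteq X_J$; it is order preserving, idempotent, and raises every element, and its image is a copy of $X_J$. So $A\simeq X_J$ is $(n-|J|)$-connected by (T4) and (2). The order complex of $B$ is the subdivided boundary of the simplex $J$, a sphere of dimension $|J|-2$, which is $(|J|-3)$-connected; for $|J|=1$ it is empty. By (T1), $A*B$ is $k'$-connected for $k'=(n-|J|)+(|J|-3)+2=n-1$. Since $M_N$ is contractible, (T2) shows successively that $M_{N-1},\dots,M_0=Z$ are $(n-1)$-connected.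
\end{proof}

\section{Run complexes}\label{sec:runs}

The complexes $\Sigma$ and $N(p)$ that we shall feed into Lemma~\ref{lem:cover} are all of one kind. For words $w,p$ and a set $S$ of runs of $w$, the \emph{run complex} is
\[
\Gamma_S(w,p)=\{J\subseteq S:\ p\le w-J\}.
\]
It is a simplicial complex because $w-J$ decreases as $J$ grows, and it is nonvoid exactly when $p\le w$. We write $\Gamma(w,p)$ when $S$ is the set of all runs and $\Gamma_U(w,p)$ when $S$ is the set of $U$-runs.

\begin{example}\label{ex:path}
Let $w=UDUD$, with runs $1,2,3,4$, and $p=UD$. The four words $DUD$, $UUD$, $UDD$, $UDU$ contain $UD$. The pairs $\{1,2\},\{2,3\},\{3,4\}$ leave $UD$, and the pairs $\{1,3\},\{1,4\},\{2,4\}$ leave $DD$, $DU$, $UU$. So $\Gamma(w,p)$ is the path $1\,\text{--}\,2\,\text{--}\,3\,\text{--}\,4$, which is contractible, while $\Gamma_U(w,p)$ consists of the two points $1$ and $3$, which is not.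
\end{example}

We analyze run complexes by matching $p$ into $w$ greedily from the left. Let $\alpha\ne\beta$ be the two letters, in either order.
\begin{enumerate}
\item[(G1)] $\alpha p\le \alpha w$ if and only if $p\le w$.
\item[(G2)] $\alpha p\le \beta w$ if and only if $\alpha p\le w$.
\item[(G3)] Let $p=p_0p_1$, where $p_0$ is the longest prefix of $p$ with $p_0\le w_0$. Then $p\le w_0y$ if and only if $p_1\le y$.
\end{enumerate}
For (G3), an embedding of $p$ in $w_0y$ splits $p=p'p''$ with $p'\le w_0$ and $p''\le y$; then $p'$ is a prefix of $p_0$, so $p_1$ is a suffix of $p''$ and $p_1\le y$. The converse is concatenation. Rules (G1) and (G2) are the cases $w_0=\alpha$ and $w_0=\beta$.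

If $w=\alpha^a w'$ with first run $\alpha^a$, we identify the runs of $w'$ with the remaining runs of $w$, and we call the first run $1$. Both proofs below remove the first run by (T3) and continue with a shorter pair, until they reach a run that $p$ does not use in full. At that point the complex is a cone.

\begin{lemma}\label{lem:cone}
Let $p\le w$, let $\alpha^a$ be the first run of $w$, and write $p=\alpha^c\bar p$ with $\bar p$ not starting with $\alpha$. If $c<a$ and $1\in S$, then $\Gamma_S(w,p)$ is a cone with apex $1$.
\end{lemma}

\begin{proof}
Let $w=\alpha^aw'$ and let $J$ be a face with $1\notin J$, so that $\alpha^c\bar p\le\alpha^a(w'-J)$. By (G1), $\bar p\le \alpha^{a-c}(w'-J)$. Since $\bar p$ is empty or starts with $\beta$, (G2) gives $\bar p\le w'-J$. Hence $p\le \alpha^{a-1}(w'-J)=w-(J\cup\{1\})$.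
\end{proof}

\begin{lemma}\label{lem:allruns}
If $p<w$, then $\Gamma(w,p)$ is contractible.
\end{lemma}

The strict inequality is needed, since $\Gamma(w,w)=\{\emptyset\}$.

\begin{proof}
We use induction on the number of runs of $w$, which is at least $1$. Write $w=\alpha^aw'$ and $p=\alpha^c\bar p$ as in Lemma~\ref{lem:cone}, which settles the case $c<a$. Let $c\ge a$. Then $w'\ne\emptyset$, since otherwise $p\le\alpha^a$ would force $p=w$; in particular a word with one run falls under the case $c<a$. Write $w'=\beta^bw''$ with $\beta^b$ the second run of $w$, called $2$.

By (G1), $\operatorname{Lk}(1)=\{J:\alpha^{c-a+1}\bar p\le w'-J\}$, where $J$ ranges over sets of runs of $w'$. The word $\alpha^{c-a+1}\bar p$ starts with $\alpha$, so by (G2) the condition is equivalent to $\alpha^{c-a+1}\bar p\le w''-(J\setminus\{2\})$, which does not depend on whether $2\in J$. Thus the link is void or a cone with apex $2$, and (T3) gives $\Gamma(w,p)\simeq \operatorname{Del}(1)$. By (G1), $\operatorname{Del}(1)=\Gamma(w',p')$ with $p'=\alpha^{c-a}\bar p$. Since $p=\alpha^ap'$ and $w=\alpha^aw'$, the relation $p<w$ gives $p'\le w'$ by (G1) and $p'\neq w'$. The induction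 hypothesis applies.
\end{proof}

When only $U$-runs may be shortened, the second run is no longer available as an apex for the link, and Example~\ref{ex:path} shows that $p<w$ is not enough. We need an invariant that survives the passage to both link and deletion and forces the process to end at a $U$-run that is not used in full. Let $u(w)$ and $d(w)$ be the numbers of $U$'s and $D$'s in $w$, and let $h(w)=u(w)-d(w)$ be the \emph{height}. The invariant is that the large word is higher than the small one; in Example~\ref{ex:path} both have height $0$.

\begin{lemma}\label{lem:Uruns}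
Let $y$ be a word that is empty or starts with $U$, and let $q\le y$ with $h(y)-h(q)\ge 1$. Then $\Gamma_U(y,q)$ is contractible.
\end{lemma}

\begin{proof}
We use induction on the number of $U$-runs of $y$. If $y$ is empty, then $q$ is empty and the hypothesis on heights fails, so there is nothing to prove. Otherwise write $y=U^aD^by'$ with $a\ge 1$, where $y'$ is empty or starts with $U$, and $b\ge 1$ unless $y=U^a$. Put $\delta=h(y)-h(q)\ge 1$, and note $h(y')=h(y)-a+b$. If $q$ starts with fewer than $a$ letters $U$, Lemma~\ref{lem:cone} applies. So assume that $q$ starts with $U^a$. Then $b\ge 1$, since $y=U^a$ would force $q=y$ and $\delta=0$.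

\emph{The link.} A set $J$ of $U$-runs of $y'$ lies in $\operatorname{Lk}(1)$ if and only if $q\le U^{a-1}D^b(y'-J)$. The longest prefix of $q$ below $U^{a-1}D^b$ is $U^{a-1}$, because the next letter of $q$ is another $U$. Writing $q=U^{a-1}q'$, we get $\operatorname{Lk}(1)=\Gamma_U(y',q')$ from (G3), and
\[
h(y')-h(q')=\big(h(y)-a+b\big)-\big(h(q)-a+1\big)=\delta+b-1\ \ge\ 1 .
\]
If $q'\not\le y'$ the link is void, and otherwise it is contractible by induction. By (T3), $\Gamma_U(y,q)\simeq\operatorname{Del}(1)$.

\emph{The deletion.} Here the condition is $q\le U^aD^b(y'-J)$. The longest prefix of $q$ below $U^aD^b$ starts with $U^a$ and is a subword of $U^aD^b$, so it equals $U^aD^j$ for some $0\le j\le b$. Writing $q=U^aD^jq''$, we get $\operatorname{Del}(1)=\Gamma_U(y',q'')$ from (G3), and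
\[
h(y')-h(q'')=\big(h(y)-a+b\big)-\big(h(q)-a+j\big)=\delta+b-j\ \ge\ 1 .
\]
Also $q''\le y'$, by (G3) and $q\le y$. By induction $\operatorname{Del}(1)$ is contractible.
\end{proof}

\section{Dyck words below an arbitrary word}\label{sec:all}

For a word $x$ let $e(x)$ be the largest semilength of a Dyck subword of $x$; if $x$ is Dyck, $e(x)$ is its semilength. For a Dyck word $z$ and a word $x\ge z$ let
\[
\mathcal D(z,x)=\{p\text{ Dyck}: z<p\le x\}.
\]
These are the pieces of the cover of Section~\ref{sec:example}. The semilengths along a chain in $\mathcal D(z,x)$ strictly increase and lie between $e(z)+1$ and $e(x)$, which bounds the dimension; the statement to be proved by induction is that the connectivity reaches one degree below this bound.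

\begin{proposition}\label{prop:all}
For every word $x$ and every Dyck word $z\le x$, the poset $\mathcal D(z,x)$ has dimension at most $e(x)-e(z)-1$ and is $(e(x)-e(z)-2)$-connected.
\end{proposition}

Let us see what Lemma~\ref{lem:cover} demands. Suppose $x$ is not Dyck and we cover $\mathcal D(z,x)$ by the sets $\mathcal D(z,x-J)$, with $J$ inside some set $T$ of runs. The conclusion requires $n=e(x)-e(z)-1$. Induction makes $\mathcal D(z,x-J)$ $(e(x-J)-e(z)-2)$-connected, and this meets hypothesis (2) if
\begin{equation}\label{eq:safe}
e(x-J)\ \ge\ e(x)-|J|+1\qquad(\emptyset\ne J\subseteq T).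
\end{equation}
For $|J|=1$ this says that shortening one run of $T$ does not lower $e$. To find such runs we compute $e$. Let $m(x)\le 0$ be the minimum height of a prefix of $x$, the empty prefix included.

\begin{lemma}\label{lem:e}
For every word $x$ we have $e(x)=d(x)+m(x)$. Deleting one letter from $x$ lowers $e$ by at most $1$.
\end{lemma}

\begin{proof}
Let $\pi$ be a prefix of height $m(x)$ and fix an embedding of a Dyck word $p$ in $x$. The letters of $p$ inside $\pi$ form a prefix of $p$, so they include at most as many $D$'s as $U$'s, hence at most $u(\pi)=d(\pi)+m(x)$ letters $D$. Outside $\pi$ there are $d(x)-d(\pi)$ letters $D$. So $p$ has at most $d(x)+m(x)$ letters $D$.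

Conversely, call a letter $D$ of $x$ a \emph{record} if the prefix ending at it is lower than all shorter prefixes. A prefix $\pi$ contains exactly $-m(\pi)$ records. Deleting all records therefore turns its height into $h(\pi)-m(\pi)\ge 0$, and leaves a word with $d(x)+m(x)$ letters $D$ and no prefix of negative height. While the final height $k$ of this word is positive, delete its last $U$: only $D$'s follow it, so the prefixes containing it have height at least $k\ge 1$, and no negative height appears. The process ends in a Dyck subword of semilength $d(x)+m(x)$.

Deleting a $U$ fixes $d$ and lowers $m$ by at most $1$. Deleting a $D$ lowers $d$ by $1$ and does not lower $m$.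
\end{proof}

So a $U$ can be deleted at no cost when the minimum height does not move, and this is so for every $U$ after the last visit to the minimum. Call $x$ \emph{rising} if $h(x)>m(x)$. For a rising word write $x=x_0x_1$, where $x_0$ is the longest prefix of height $m(x)$. Then $x_1$ is nonempty and every nonempty prefix of $x_1$ has positive height; in particular $x_1$ starts with $U$ and $h(x_1)\ge 1$. Also $x_0$ is empty or ends with $D$, since otherwise a shorter prefix would be lower. Hence the $U$-runs of $x_1$ are runs of $x$. We call them the \emph{safe runs} of $x$ and denote their set, which is nonempty, by $T(x)$; see Figure~\ref{fig:safe}.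

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\draw[gray] (-0.5,0)--(12.5,0) node[right,black]{$0$};
\draw[dashed] (-0.5,-1)--(12.5,-1) node[right]{$m(x)$};
\draw (0,0)--(1,1)--(3,-1)--(4,0)--(5,-1)--(7,1)--(8,0)--(10,2)--(12,0);
\draw[line width=2pt] (5,-1)--(7,1) (8,0)--(10,2);
\foreach \a/\b in {0/0,1/1,2/0,3/-1,4/0,5/-1,6/0,7/1,8/0,9/1,10/2,11/1,12/0}
  \fill (\a,\b) circle (2.5pt);
\draw[<->] (0,-1.6)--(5,-1.6) node[midway,below]{$x_0$};
\draw[<->] (5,-1.6)--(12,-1.6) node[midway,below]{$x_1$};
\end{tikzpicture}
\caption{The word $x=x_0x_1$ with $x_0=UDDUD$ and $x_1=UUDUUDD$, cut at the last visit to its minimum height $m(x)=-1$. Its longest Dyck subwords have semilength $6-1=5$, the number of $D$'s plus the minimum height. Deleting a $U$ from one of the two thick runs (the safe runs) keeps the minimum at $-1$ and the value $5$; deleting the first $U$ of $x$ lowers them to $-2$ and $4$.}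
\label{fig:safe}
\end{figure}

\begin{lemma}\label{lem:safe}
Let $x$ be rising and $T=T(x)$.
\begin{enumerate}
\item[(i)] Inequality \eqref{eq:safe} holds.
\item[(ii)] For every Dyck word $p\le x$, the complex $\Gamma_T(x,p)$ is contractible.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Delete first a single $U$ of $x_1$. The prefixes of $x$ containing it have height at least $m(x)+1$ and drop by $1$; the prefix $x_0$ is untouched. So $m$ and $d$ are unchanged, and $e$ is unchanged by Lemma~\ref{lem:e}. Each of the remaining $|J|-1$ deletions lowers $e$ by at most $1$.

(ii) Let $p=p_0p_1$ with $p_0$ the longest prefix of $p$ below $x_0$. For $J\subseteq T$ we have $x-J=x_0(x_1-J)$, so (G3) gives $\Gamma_T(x,p)=\Gamma_U(x_1,p_1)$, and $p_1\le x_1$ by the case $J=\emptyset$. Since $p$ is Dyck, $h(p_1)=-h(p_0)\le 0$, while $h(x_1)\ge 1$. Lemma~\ref{lem:Uruns} applies.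
\end{proof}

Part (ii) is the one place where the Dyck property of the elements $p$ enters the contractibility of a run complex. It remains to treat words that are neither Dyck nor rising, and a symmetry does this. Let $x^*$ be the word $x$ read backwards with $U$ and $D$ exchanged; as a path, it is the mirror image of $x$ in a vertical line. The map $x\mapsto x^*$ is an involution that preserves length and the subword order. If $x=\pi\sigma$, then $\sigma^*$ is a prefix of $x^*$, of height $-h(\sigma)=h(\pi)-h(x)$, and all prefixes of $x^*$ arise in this way. Hence $x^*$ is Dyck if $x$ is, so that $e(x^*)=e(x)$ and $\mathcal D(z,x)\cong\mathcal D(z^*,x^*)$.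

\begin{lemma}\label{lem:sym}
If $x$ is not Dyck, then $x$ or $x^*$ is rising.
\end{lemma}

\begin{proof}
Suppose $x$ is not rising, so $h(x)=m(x)$. Then $m(x)<0$, since $h(x)=m(x)=0$ would make $x$ Dyck. The prefix heights of $x^*$ are the numbers $h(\pi)-m(x)\geq 0$, so $m(x^*)=0$, while $h(x^*)=-h(x)>0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:all}]
The dimension bound was shown before the statement. For connectivity we use induction on the length of $x$, for all $z$ at once. If $x=z$, the claim is $(-2)$-connectedness, which is no condition. If $x$ is Dyck and $z<x$, then $\mathcal D(z,x)$ has the maximum $x$, so its order complex is a cone.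

Let $x$ be not Dyck. By Lemma~\ref{lem:sym}, after replacing $(z,x)$ by $(z^*,x^*)$ if necessary, $x$ is rising. Apply Lemma~\ref{lem:cover} with $X=\mathcal D(z,x)$, $T=T(x)$,
\[
X_J=\{p\text{ Dyck}: z<p\le x-J\},\qquad \Sigma=\Gamma_T(x,z),\qquad n=e(x)-e(z)-1 .
\]
The $X_J$ are order ideals of $X$ that shrink as $J$ grows. If $X_J\neq\emptyset$, then $z\le x-J$, that is, $J\in\Sigma$. The complex $\Sigma$ and the complexes $N(p)=\Gamma_T(x,p)$, $p\in X$, are contractible by Lemma~\ref{lem:safe}(ii). For nonempty $J\in\Sigma$ we have $z\le x-J$ and $x-J$ is shorter than $x$, so $X_J=\mathcal D(z,x-J)$ is $(e(x-J)-e(z)-2)$-connected by induction, and by \eqref{eq:safe}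
\[
e(x-J)-e(z)-2\ \ge\ e(x)-|J|-e(z)-1=n-|J| .
\]
Hence $X$ is $(n-1)$-connected, and $n-1=e(x)-e(z)-2$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

A Dyck word $Q$ has no safe runs: deleting any letter lowers $e$. But the open interval $(P,Q)$ omits $Q$, so the connectivity to be reached is one less than in Proposition~\ref{prop:all}. The weaker bound $e(Q-J)\ge e(Q)-|J|$ then suffices, and all runs may be used.

Let $r=e(Q)-e(P)$. A proper subword is shorter, so the semilengths along a chain in $(P,Q)$ strictly increase and take at most $r-1$ values. This gives dimension at most $r-2$.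

Apply Lemma~\ref{lem:cover} with $X=(P,Q)$, with $T$ the set of all runs of $Q$, and with
\[
X_J=\{p\text{ Dyck}: P<p\le Q-J\},\qquad \Sigma=\Gamma(Q,P),\qquad n=r-2 .
\]
For $J\ne\emptyset$ we have $Q-J<Q$, so $X_J$ is an order ideal of $X$, and $X_J$ shrinks as $J$ grows. If $X_J\ne\emptyset$, then $P\le Q-J$, so $J\in\Sigma$. By Lemma~\ref{lem:allruns}, $\Sigma$ is contractible because $P<Q$, and $N(p)=\Gamma(Q,p)$ is contractible for $p\in X$ because $p<Q$. For nonempty $J\in\Sigma$, Proposition~\ref{prop:all} shows that $X_J=\mathcal D(P,Q-J)$ is $(e(Q-J)-e(P)-2)$-connected, and Lemma~\ref{lem:e} gives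
\[
e(Q-J)-e(P)-2\ \ge\ e(Q)-|J|-e(P)-2=n-|J| .
\]
Hence $(P,Q)$ is $(r-3)$-connected.

The homotopy type follows from (T6) with $d=r-2$. In particular $\tilde H_i((P,Q);\mathbb Z)=0$ for $i\ne r-2$, and \eqref{eq:hall} gives $\mu(P,Q)=(-1)^{r-2}\operatorname{rank}\tilde H_{r-2}((P,Q);\mathbb Z)$. \hfill$\square$

\section{Consequences}\label{sec:cons}

\subsection*{Cohen--Macaulayness}
Let $I$ be a finite graded poset with a minimum and a maximum. Recall that $I$ is \emph{homotopy Cohen--Macaulay} if every open interval $(x,y)$ of $I$, of rank $\rho$ say, is $(\rho-3)$-connected, and \emph{Cohen--Macaulay over $k$} (where $k$ is $\mathbb Z$ or a field) if $\tilde H_i((x,y);k)=0$ for all $i<\rho-2$. The first property implies the second for every $k$, since by (T6) each $(x,y)$ is contractible or a wedge of $(\rho-2)$-spheres. For $S\subseteq\{1,\dots,r-1\}$, where $r$ is the rank of $I$, the \emph{rank-selected subposet} $I_S$ consists of the minimum, the maximum and the elements whose rank lies in $S$; it is graded of rank $|S|+1$.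

\begin{corollary}\label{cor:cm}
Every closed interval $I=[P,Q]$ of the Dyck pattern poset, also with the empty path adjoined, is homotopy Cohen--Macaulay, in particular Cohen--Macaulay over $\mathbb Z$ and over every field. For $P<Q$ and every $S$, the M\"obius function $\mu_S$ of $I_S$ satisfies $(-1)^{|S|+1}\mu_S(P,Q)\ge 0$.
\end{corollary}

\begin{proof}
The open intervals of $I$ are open intervals between Dyck words, so Theorem~\ref{thm:main} applies to each of them. Rank selection preserves Cohen--Macaulayness \cite{Baclawski}, so the homology of $I_S\setminus\{P,Q\}$ is concentrated in degree $|S|-1$, and Hall's theorem \eqref{eq:hall} for $I_S$ gives the sign.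
\end{proof}

\subsection*{The value zero}
The inequality in Theorem~\ref{thm:main} cannot be made strict. The Dyck subwords of $U^nD^n$ are the words $U^kD^k$, so $[UD,U^nD^n]$ is a chain of rank $n-1$. For $n\ge 3$ its open interval has a maximum and is contractible, so $\mu(UD,U^nD^n)=0$. Thus the value $0$ occurs in every rank $r\ge 2$.

\subsection*{A recursion for $\mu$}
Taking Euler characteristics in the two covers gives a recursion that needs only the contractibility of the run complexes. For a Dyck word $z$ and a word $x$ let $\chi(z,x)=0$ if $z\not\le x$, and otherwise let $\chi(z,x)=\sum(-1)^i$ over the chains $z<p_0<\dots<p_i\le x$ of Dyck words with $i\ge -1$, where the empty chain contributes $-1$. Thus $\chi(z,x)=\tilde\chi(\mathcal D(z,x))$ for $z\le x$.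

\begin{proposition}\label{prop:rec}
We have $\chi(z,z)=-1$, $\chi(z,x)=0$ if $x\neq z$ is Dyck, and $\chi(z,x)=\chi(z^*,x^*)$. Moreover
\begin{align*}
\chi(z,x)&=-\sum_{\emptyset\ne J\subseteq T(x)}(-1)^{|J|}\,\chi(z,x-J) &&\text{if $x$ is rising},\\
\mu(P,Q)&=-\sum_{\emptyset\ne J\subseteq R(Q)}(-1)^{|J|}\,\chi(P,Q-J) &&\text{if $P<Q$ are Dyck},
\end{align*}
where $R(Q)$ is the set of all runs of $Q$.
\end{proposition}

By Lemma~\ref{lem:sym} these rules determine $\chi$, and hence $\mu$, since each use of the first formula shortens $x$.

\begin{proof}
The poset $\mathcal D(z,z)$ is empty; for Dyck $x>z$ the poset $\mathcal D(z,x)$ is a cone; and $*$ is an order isomorphism preserving Dyck words. This gives the first three statements. For a contractible complex $\Delta$ we have $\sum_{J\in\Delta}(-1)^{|J|}=-\tilde\chi(\Delta)=0$. For a chain $\gamma$ as above let $i(\gamma)$ be its index and $p(\gamma)$ its top element, with $p(\gamma)=z$ for the empty chain.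

Let $x$ be rising and $T=T(x)$. If $z\not\le x$, all terms vanish. Otherwise a chain $\gamma$ in $\mathcal D(z,x)$ is counted in $\chi(z,x-J)$ exactly when $p(\gamma)\le x-J$, so
\[
\sum_{J\subseteq T}(-1)^{|J|}\chi(z,x-J)=\sum_{\gamma}(-1)^{i(\gamma)}\sum_{J\in\Gamma_T(x,p(\gamma))}(-1)^{|J|}=0
\]
by Lemma~\ref{lem:safe}(ii). Isolating the term $J=\emptyset$ gives the first formula. For the second, take $z=P$. Every chain counted in some $\chi(P,Q-J)$ with $J\ne\emptyset$ is a chain in $(P,Q)$, and for each chain $\gamma$ in $(P,Q)$ we have $p(\gamma)<Q$, so Lemma~\ref{lem:allruns} shows that $(-1)^{|J|}$ summed over the nonempty faces of $\Gamma(Q,p(\gamma))$ equals $-1$. Hence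
\[
\sum_{J\ne\emptyset}(-1)^{|J|}\chi(P,Q-J)=-\sum_\gamma(-1)^{i(\gamma)}=-\tilde\chi\big((P,Q)\big)=-\mu(P,Q)
\]
by \eqref{eq:hall}.
\end{proof}

For $P=UD$ and $Q=UDUD$, the complex $\Gamma(Q,P)$ is the path with four vertices and three edges of Example~\ref{ex:path}. For each nonempty face $J$ the word $Q-J$ has at most three letters, so $\mathcal D(P,Q-J)$ is empty and $\chi(P,Q-J)=-1$; for the other nonempty $J$ the value is $0$. The formula gives $\mu(P,Q)=-4+3=-1$, as it must in rank $1$.

\begin{thebibliography}{9}

\bibitem{Baclawski}
Baclawski, \emph{Cohen--Macaulay ordered sets}, J. Algebra 63 (1980).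

\bibitem{BCFS}
Antonio Bernini, Matteo Cervetti, Luca Ferrari, Einar Steingrimsson, \emph{Enumerative combinatorics of intervals in the Dyck pattern poset}, arXiv:1910.00299 (2019).

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.

\bibitem{Quillen}
Quillen, 1978.

\end{thebibliography}
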